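\title{Spheres of Lagrangian planes meeting a fixed plane in dimension at most one}

\begin{abstract}
Let $\Lambda_n$ be the Grassmannian of Lagrangian planes in $\mathbf C^n$ and let $P\in\Lambda_n$. We determine which elements of $\pi_n\Lambda_n$ have a representative $f$ with $\dim(P\cap f(x))\le1$ for all $x\in S^n$: for $n\ge2$ they are the elements whose image in $\pi_n(U/O)$ has finite order. Hence every element has such a representative if and only if $n=1$ or $n\not\equiv1\pmod4$. The space of admissible planes is homotopy equivalent to $S^1\vee\Sigma\mathbf{RP}^{n-1}$. The obstruction for $n\equiv1\pmod4$ is rational; the cases $n\equiv2,3\pmod8$ require maps $S^n\to\Sigma\mathbf{RP}^\infty$ detected by real $K$-theory, which we construct from the multiplication of $\mathbf{RP}^\infty$.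
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Give $\mathbf C^n$ its standard symplectic form, the imaginary part of the Hermitian product. A \emph{Lagrangian plane} is a real $n$-dimensional subspace on which this form vanishes. The unitary group acts transitively on the Grassmannian $\Lambda_n$ of Lagrangian planes and the stabilizer of $\mathbf R^n$ is $O(n)$, so $\Lambda_n=U(n)/O(n)$; the base point is $\mathbf R^n$. Fix $P\in\Lambda_n$. The following question is posed in \cite{AD}.

\medskip
\noindent\textbf{Question.} \emph{Does every element of $\pi_n\Lambda_n$ have a representative $f:S^n\to\Lambda_n$ with $\dim(P\cap f(x))\le1$ for all $x\in S^n$?}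
\medskip

Since $U(n)$ is connected, two choices of $P$ differ by a homeomorphism of $\Lambda_n$ isotopic to the identity, so the choice is immaterial; we take $P=i\mathbf R^n$. Put
\[
\Sigma^k=\{Q\in\Lambda_n:\dim(P\cap Q)\ge k\},\qquad X_n=\Lambda_n\setminus\Sigma^2,\qquad G_n=\operatorname{im}(\pi_nX_n\to\pi_n\Lambda_n).
\]
Free and based representatives lead to the same question (Corollary~\ref{cor:type}), which therefore asks whether $G_n=\pi_n\Lambda_n$.

If $L$ is an immersed Lagrangian $n$-sphere in $\mathbf C^n$, then $x\mapsto T_xL$ is a map $S^n\to\Lambda_n$, and $P\cap T_xL$ is the kernel of the differential of the projection $L\to\mathbf C^n/P$. So the condition in the Question says that this projection has corank at most $1$ everywhere, and this is why the degree of the homotopy group equals $n$. The bound $1$ is the first one of interest: the planes transverse to $P$ are the graphs $\{x+iSx:x\in\mathbf R^n\}$ of real symmetric matrices $S$, they form a contractible space, and with the bound $0$ only the trivial class is represented.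

What should one expect? For $n=1$ the set $\Sigma^2$ is empty and there is nothing to prove. In general $\Lambda_n$ has charts by symmetric matrices $S$ in which $P\cap Q=\ker S$ (write planes as graphs over $P$), and the symmetric matrices of corank $k$ form a submanifold of codimension $k(k+1)/2$. So $\Sigma^2$ has codimension $3$, a generic map from $S^2$ misses it, and the answer is yes for $n=2$. For $n\ge3$ general position says nothing, and we shall not use it. A second source of information is stabilization. Let $U/O=\operatorname{colim}\Lambda_m$ along $Q\mapsto Q\oplus\mathbf R$ and let $\operatorname{st}:\pi_n\Lambda_n\to\pi_n(U/O)$ be the induced map. By Bott periodicity,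
\begin{equation}\label{eq:bott}
\pi_n(U/O)\cong
\begin{cases}
\mathbf Z&n\equiv1\pmod4,\\
\mathbf Z/2&n\equiv2,3\pmod8,\\
0&n\equiv0,4,6,7\pmod8.
\end{cases}
\end{equation}
We shall see that $\operatorname{st}$ is onto and that its kernel is generated by one explicit sphere lying in $X_n$. One may then guess, from $n=1,2$, that the answer is always yes, or, at the other extreme, that for large $n$ only the stably trivial classes lie in $G_n$. Neither guess is right.

Write points of $S^n$ in polar coordinates $(\varphi,x)\in[0,\pi]\times S^{n-1}$, let $x^\perp$ be the orthogonal complement of $x$ in $\mathbf R^n$, and define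
\[
g:S^n\to X_n,\qquad g(\varphi,x)=e^{-i\varphi}\mathbf Rx\oplus x^\perp .
\]
Both poles go to $\mathbf R^n$.

\begin{theorem}\label{thm:main}
Let $n\ge2$. An element $\alpha\in\pi_n\Lambda_n$ lies in $G_n$ if and only if $\operatorname{st}(\alpha)\in\pi_n(U/O)$ has finite order. Consequently:
\begin{enumerate}
\item[(a)] For a positive integer $n$, we have $G_n=\pi_n\Lambda_n$ if and only if $n=1$ or $n\not\equiv1\pmod4$.
\item[(b)] If $n\equiv1\pmod4$ and $n\ge5$, then $G_n=\ker(\operatorname{st})$. This group equals the torsion subgroup of $\pi_n\Lambda_n$, it is finite cyclic and generated by $g$, and $\pi_n\Lambda_n/G_n\cong\mathbf Z$.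
\end{enumerate}
\end{theorem}

Thus the answer to the Question is no for $n=5,9,13,\dots$ and yes for all other $n$. Sections~\ref{sec:type}--\ref{sec:reduction} determine the homotopy type of $X_n$, work out $n=2$ by hand, compute $\ker(\operatorname{st})$, and prove the theorem up to one statement, Proposition~\ref{prop:key}: for $n\equiv2,3\pmod8$ some map $S^n\to\Sigma\mathbf{RP}^\infty$ is detected by real $K$-theory. The negative answer does not depend on it. Sections~\ref{sec:moore}--\ref{sec:induction} prove it; the difficulty is that an actual map is needed, far outside the stable range. From now on $n\ge2$, maps and homotopies are based unless called free, and $\Sigma Y=S^1\wedge Y$.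

\section{The homotopy type of $X_n$}\label{sec:type}

The condition $\dim(P\cap Q)\le1$ becomes a condition on eigenvalues in the following model. To $Q=V\mathbf R^n$, $V\in U(n)$, assign $A=VV^T$. This symmetric unitary matrix depends only on the coset $VO(n)$, and it determines $Q=\{v:A\bar v=v\}$. Conversely, let $A=A_1+iA_2$ be symmetric and unitary with $A_1,A_2$ real. Then $A\bar A=1$, whose imaginary part says $A_1A_2=A_2A_1$. So there is an orthonormal basis $x_1,\dots,x_n$ of $\mathbf R^n$ with $Ax_j=e^{2i\theta_j}x_j$, and $A$ is the matrix of $Q=\bigoplus_je^{i\theta_j}\mathbf Rx_j$. We identify $\Lambda_n$ with the space of symmetric unitary matrices; the base point is $A=1$. Since $i\mathbf R^n=\bigoplus_ji\mathbf Rx_j$, the intersection $Q\cap i\mathbf R^n$ is spanned by the $ix_j$ with $e^{2i\theta_j}=-1$, and so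
\[
X_n=\{A:\dim\ker(A+1)\le1\}.
\]

In $X_n$ at most one eigenvalue at a time can sit at $-1$. All eigenvalues except the one nearest to $-1$ can therefore be pushed away from $-1$ until they reach $1$. The target of this motion is
\[
R_n=\{A:\operatorname{rank}(A-1)\le1\}=\{1+(z-1)\pi_\ell: z\in S^1,\ \ell\in\mathbf{RP}^{n-1}\}\subset X_n,
\]
where $\pi_\ell$ is the orthogonal projection onto the line $\ell$. The matrix $1+(z-1)\pi_\ell$ determines $z$, and determines $\ell$ unless $z=1$. Hence $R_n\cong(S^1\times\mathbf{RP}^{n-1})/(\{1\}\times\mathbf{RP}^{n-1})=\Sigma(\mathbf{RP}^{n-1}_+)$. In terms of planes, $R_n$ is swept out by the loops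
\[
\gamma_\ell(\varphi)=e^{-i\varphi}\ell\oplus\ell^\perp,\qquad\varphi\in[0,\pi],
\]
with $z=e^{-2i\varphi}$, and $g(\varphi,x)=\gamma_{\mathbf Rx}(\varphi)$.

\begin{lemma}\label{lem:retract}
The space $X_n$ deformation retracts onto $R_n$.
\end{lemma}

\begin{proof}
Write $z\in S^1$ as $z=-e^{is}$ with $s\in[-\pi,\pi]$, so that $|s|$ is the distance from $z$ to $-1$ along the circle. For $\lambda\ge1$ put $\kappa_\lambda(-e^{is})=-e^{i\operatorname{cl}(\lambda s)}$, where $\operatorname{cl}(r)=\max(-\pi,\min(r,\pi))$. The values $s=\pm\pi$ both give $1$, so $\kappa_\lambda:S^1\to S^1$ is well defined, continuous in $(\lambda,z)$, and $\kappa_\lambda(1)=1$. For $A\in X_n$ let $d_2(A)$ be the second smallest, counted with multiplicity, of the numbers $|s|$ over the eigenvalues of $A$. It depends continuously on $A$ because the unordered list of eigenvalues does, and $d_2(A)>0$ because $-1$ has multiplicity at most $1$; this is where $A\in X_n$ is used. Put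
\[
\Phi_t(A)=\kappa_\lambda(A),\qquad\lambda=(1-t)+t\pi/d_2(A),\qquad t\in[0,1],
\]
where $\kappa(A)=\sum_j\kappa(z_j)\pi_{\mathbf Rx_j}$ for $A=\sum_jz_j\pi_{\mathbf Rx_j}$. This is again symmetric and unitary, and $\kappa(A)$ is jointly continuous in $(\kappa,A)$, as one sees by approximating $\kappa$ uniformly by trigonometric polynomials. Since $\operatorname{cl}(\lambda s)=0$ only for $s=0$, the multiplicity of $-1$ does not change, and $\Phi_t(A)\in X_n$. We have $\Phi_0=\mathrm{id}$. For $t=1$ the eigenvalues with $|s|\ge d_2(A)$, at least $n-1$ of them, go to $1$, so $\Phi_1(A)\in R_n$. On $R_n$ we have $d_2=\pi$, so $\lambda=1$ and $\Phi_t=\mathrm{id}$.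
\end{proof}

\begin{corollary}\label{cor:type}
We have $X_n\simeq S^1\vee\Sigma\mathbf{RP}^{n-1}$. The map $\pi_1X_n\to\pi_1\Lambda_n$ is onto. An element $\alpha\in\pi_n\Lambda_n$ lies in $G_n$ if and only if it is freely homotopic to a map into $X_n$.
\end{corollary}

\begin{proof}
The space $R_n$ is the unreduced suspension of $\mathbf{RP}^{n-1}$ with its two poles identified, and identifying two points of a connected CW complex amounts, up to homotopy, to taking the wedge with a circle. The map $\det:\Lambda_n\to S^1$, $A\mapsto\det A$, is a fiber bundle with simply connected fiber $SU(n)/SO(n)$, so it induces $\pi_1\Lambda_n\cong\mathbf Z$; the loop $\gamma_\ell$ in $X_n$ has determinant $e^{-2i\varphi}$ and is a generator. Finally, let $\alpha$ be freely homotopic to $f:S^n\to X_n$. As $X_n$ is connected we may take $f$ based. Then $\alpha=\delta\cdot[f]$ for some $\delta\in\pi_1\Lambda_n$, and $\delta$ comes from $\pi_1X_n$, so $\alpha\in G_n$.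
\end{proof}

We need the summand $\Sigma\mathbf{RP}^{n-1}$ as an explicit map. Let $\ell_0=\mathbf Re_1$ be the base point of $\mathbf{RP}^{n-1}$. A based map from $\Sigma(\mathbf{RP}^{n-1}_+)$ is a family of based loops indexed by $\ell$. Let $\Psi:\Sigma(\mathbf{RP}^{n-1}_+)\to X_n$ be the family whose loop at $\ell$ is $\gamma_\ell$ followed by the reverse of $\gamma_{\ell_0}$. The loop at $\ell_0$ is null-homotopic, so by homotopy extension $\Psi$ is homotopic to a family that is constant at $\ell_0$. That is,
\begin{equation}\label{eq:psi}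
\Psi\simeq\psi_n\circ c\quad\text{for a map }\psi_n:\Sigma\mathbf{RP}^{n-1}\to X_n,
\end{equation}
where $c:\Sigma(\mathbf{RP}^{n-1}_+)\to\Sigma\mathbf{RP}^{n-1}$ collapses the circle at $\ell_0$. We fix one such $\psi_n$.

\section{The case $n=2$}\label{sec:two}

For $n=2$, $\Lambda_2$ is a closed $3$-manifold, $\Sigma^2$ is the single point $A=-1$, and $R_2$ is a torus with one circle collapsed, homotopy equivalent to $S^1\vee S^2$. We identify the sphere $\psi_2$ in $\pi_2\Lambda_2$, in a form that is used again later. Let $\partial:\pi_2\Lambda_N\to\pi_1SO(N)$ be the connecting map of $O(N)\to U(N)\to\Lambda_N$, and let $\mathbf{RP}^1\subset\mathbf{RP}^{n-1}$ be the lines in the span of $e_1,e_2$.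

\begin{lemma}\label{lem:mobius}
Let $N\ge n\ge2$ and let $\chi$ be the composite $\Sigma\mathbf{RP}^1\subset\Sigma\mathbf{RP}^{n-1}\xrightarrow{\psi_n}X_n\to\Lambda_N$. Then $\partial[\chi]$ is the image of a generator of $\pi_1SO(2)$. In particular $[\chi]\ne0$.
\end{lemma}

\begin{proof}
A family of loops in $\Lambda_N$ indexed by $\ell\in\mathbf{RP}^1$ lifts to a family of paths in $U(N)$ starting at $1$, and the endpoints define a map $\mathbf{RP}^1\to O(N)$. Two lifts differ by a family of paths in $O(N)$ starting at $1$, and homotopies of families lift; so the free homotopy class of the endpoint map depends only on the homotopy class of the family. For the family $\chi\circ c$ the endpoint map represents $\pm\partial[\chi]$. By \eqref{eq:psi} we may compute it from $\Psi$ instead. Put $V_\varphi(\ell)=1+(e^{-i\varphi}-1)\pi_\ell$, so that $V_\varphi(\ell)\mathbf R^N=\gamma_\ell(\varphi)$, and let $r_\ell=1-2\pi_\ell=V_\pi(\ell)$ be the reflection. Lift $\gamma_\ell$ to $V_\varphi(\ell)$, which runs from $1$ to $r_\ell$. Lift the reverse of $\gamma_{\ell_0}$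 to $V_\varphi(\ell_0)r_{\ell_0}r_\ell$ with $\varphi$ running from $\pi$ to $0$; this starts at $r_\ell$ and ends at $r_{\ell_0}r_\ell$. If $\ell$ makes the angle $\vartheta\in[0,\pi]$ with $\ell_0$, then $r_{\ell_0}r_\ell\in SO(2)$ is the rotation by $-2\vartheta$. So the endpoint map is a loop of degree $\pm1$ in $SO(2)$. Free and based classes of loops in the connected group $SO(N)$ agree, and a generator of $\pi_1SO(2)$ is nonzero in $\pi_1SO(N)$, which is $\mathbf Z/2$ for $N\ge3$.
\end{proof}

For $N=n=2$ the map $\partial:\pi_2\Lambda_2\to\pi_1SO(2)=\mathbf Z$ is injective because $\pi_2U(2)=0$, and by the lemma $\partial[\psi_2]=\pm1$. So $\pi_2\Lambda_2\cong\mathbf Z$ is generated by $\psi_2$, and $G_2=\pi_2\Lambda_2$. Taking $N$ large, we see that $\operatorname{st}[\psi_2]$ is the nonzero element of $\pi_2(U/O)=\mathbf Z/2$; the kernel of $\operatorname{st}$ is $2\mathbf Z$, and the next lemma shows that it is generated by $g$, which runs twice through each loop $\gamma_\ell$. This is the pattern of the general proof: $g$ accounts for the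 stably trivial classes, and stably nontrivial classes must be sought among the composites $\psi_n\circ f$ with $f:S^n\to\Sigma\mathbf{RP}^{n-1}$. For $n=2$ the identity map serves as $f$.

\section{The kernel of stabilization}\label{sec:kernel}

\begin{lemma}\label{lem:kernel}
The map $\operatorname{st}:\pi_n\Lambda_n\to\pi_n(U/O)$ is onto, and its kernel is the cyclic group generated by $g$. Hence $\ker(\operatorname{st})\subset G_n$, and $\alpha\in G_n$ if and only if $\operatorname{st}(\alpha)\in\operatorname{st}(G_n)$. Moreover $\pi_n\Lambda_m\cong\pi_n(U/O)$ for $m\ge n+1$.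
\end{lemma}

\begin{proof}
To compare $\Lambda_m$ with $\Lambda_{m+1}$ we factor the inclusion through a space that fibers in two ways. Let $v_0=e_{m+1}$ and
\[
W_m=U(m+1)/O(m)=\{(Q,v):Q\in\Lambda_{m+1},\ v\in Q,\ |v|=1\}.
\]
The projection $(Q,v)\mapsto v$ is a fibration over $S^{2m+1}$, with fiber $\{(Q'\oplus\mathbf Rv_0,v_0):Q'\in\Lambda_m\}\cong\Lambda_m$ over $v_0$. For $m\ge n$ we have $n+1<2m+1$, so $\pi_n\Lambda_m\cong\pi_nW_m$. The projection $(Q,v)\mapsto Q$ is a fibration over $\Lambda_{m+1}$ with fiber $S^m$, and the composite $\Lambda_m\to W_m\to\Lambda_{m+1}$ is the stabilization. For $m\ge n+1$ the groups $\pi_nS^m$ and $\pi_{n-1}S^m$ vanish, so $\pi_n\Lambda_m\cong\pi_n\Lambda_{m+1}$. For $m=n$ the map $\pi_nW_n\to\pi_n\Lambda_{n+1}$ is onto, with kernel generated by the fiber inclusion $\omega:S^n\to W_n$, $\omega(v)=(\mathbf R^{n+1},v)$.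

It remains to deform $\omega$ into the fiber $\Lambda_n$ of the first projection. Write $v=\cos\varphi\,v_0+\sin\varphi\,x$ with $x\in S^{n-1}$. Then $\omega(v)$ is the image of $(\mathbf R^{n+1},v_0)$ under the rotation by $\varphi$ in the plane of $v_0$ and $x$, and we deform this rotation to a diagonal unitary matrix. In the basis $(v_0,x)$ of the complex span let
\[
J_t=\begin{pmatrix}i\sin t&-\cos t\\ \cos t&-i\sin t\end{pmatrix},\qquad t\in[0,\pi/2].
\]
This matrix is skew-Hermitian and $J_t^2=-1$. Let $E_t\in U(n+1)$ be $\exp(\varphi J_t)=\cos\varphi+\sin\varphi\,J_t$ on the span and $1$ on its complement, and consider $(E_t\mathbf R^{n+1},E_tv_0)\in W_n$. At $\varphi=0$ it is $(\mathbf R^{n+1},v_0)$. At $\varphi=\pi$ we have $E_t=-1$ on the span, so it is $(\mathbf R^{n+1},-v_0)$, independently of $x$. Thus we have a based homotopy of maps $S^n\to W_n$. At $t=0$ it is $\omega$. At $t=\pi/2$ it is the case $s=0$ of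
\[
\bigl(e^{i(1-s)\varphi}\mathbf Rv_0\oplus e^{-i\varphi}\mathbf Rx\oplus x^\perp,\ e^{i(1-s)\varphi}v_0\bigr),\qquad s\in[0,1].
\]
At $\varphi=0$ this is the base point, and at $\varphi=\pi$ it is $(e^{i(1-s)\pi}\mathbf Rv_0\oplus\mathbf R^n,e^{i(1-s)\pi}v_0)$, independently of $x$. So it is a second based homotopy, and it ends at $(g(\varphi,x)\oplus\mathbf Rv_0,v_0)$. The remaining assertions follow because $g$ maps into $X_n$ and $G_n$ is a subgroup.
\end{proof}

\section{Proof of the theorem, up to a statement on $\Sigma\mathbf{RP}^\infty$}\label{sec:reduction}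

By Lemma~\ref{lem:kernel} we have to find the subgroup $\operatorname{st}(G_n)$ of the group \eqref{eq:bott}. For $n\equiv2,3\pmod8$ we translate this into real $K$-theory, and we first recall the facts to be used.

Let $KO$ be the real $K$-theory ring spectrum and $\widetilde{KO}{}^j(Y)=[\Sigma^\infty Y,\Sigma^jKO]$, with $\widetilde{KO}=\widetilde{KO}{}^0$; on finite complexes the product is the tensor product of bundles. The groups $\pi_jKO=\widetilde{KO}(S^j)$ are $\mathbf Z,\mathbf Z/2,\mathbf Z/2,0,\mathbf Z,0,0,0$ for $j\equiv0,1,\dots,7\pmod8$. The Bott class $\beta\in\pi_8KO$ is invertible, and $\beta^k,\eta\beta^k,\eta^2\beta^k$ generate $\pi_{8k},\pi_{8k+1},\pi_{8k+2}$. Here $\eta$ is the stable class of the Hopf maps $\eta_m:S^{m+1}\to S^m$, $m\ge2$; recall $\pi_1^s=\mathbf Z/2$, $\pi_2^s=\mathbf Z/2$, $\pi_3^s=\mathbf Z/24$, with generators $\eta,\eta^2,\nu$. Bott periodicity identifies $U/O$ with the first delooping of $\mathbf Z\times BO$ in the spectrum $KO$, so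
\begin{equation}\label{eq:ko1}
[Y,U/O]\cong\widetilde{KO}{}^1(Y)\quad\text{naturally in the based complex }Y.
\end{equation}
A map $f:\Sigma Y\to\Sigma Y'$, whether or not it is a suspension, has a \emph{stable class} $\Sigma^\infty Y\to\Sigma^\infty Y'$, additive in $f$, and so induces a homomorphism $f^*:\widetilde{KO}(Y')\to\widetilde{KO}(Y)$.

Let $B=\mathbf{RP}^\infty$, let $L$ be the tautological line bundle and $y=L-1\in\widetilde{KO}(B)$. By Adams \cite{Adams}, $\widetilde{KO}(\mathbf{RP}^m)$ is cyclic, generated by $y$, of order $2^{\phi(m)}$ with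
\[
\phi(m)=\#\{j:0<j\le m,\ j\equiv0,1,2,4\pmod8\}.
\]

\begin{proposition}\label{prop:key}
For every $n\equiv2,3\pmod8$ there is a map $f:S^n\to\Sigma B$ with $f^*y\ne0$ in $\widetilde{KO}(S^{n-1})=\mathbf Z/2$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:key}]
\emph{Case $n\equiv0,4,6,7\pmod8$.} Here $\pi_n(U/O)=0$, and $G_n=\pi_n\Lambda_n$ by Lemma~\ref{lem:kernel}.

\emph{Case $n\equiv1\pmod4$, $n\ge5$.} Since $\Sigma\mathbf{RP}^{n-1}$ is simply connected, the universal cover of $S^1\vee\Sigma\mathbf{RP}^{n-1}$ is a line with a copy of $\Sigma\mathbf{RP}^{n-1}$ attached at each integer. By Corollary~\ref{cor:type} the universal cover of $X_n$ is thus homotopy equivalent to $\bigvee_{\mathbf Z}\Sigma\mathbf{RP}^{n-1}$. As $n-1$ is even, the reduced integral homology of this space is torsion. By Serre's Hurewicz theorem modulo the class of torsion groups, a simply connected space with torsion reduced homology has torsion homotopy groups. So $\pi_nX_n$ is torsion; passing to the cover uses $n\ge2$,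 and indeed $\pi_1X_1=\mathbf Z$. Hence $G_n$ is torsion, and $\operatorname{st}(G_n)=0$ because $\pi_n(U/O)=\mathbf Z$. With Lemma~\ref{lem:kernel} we get $G_n=\ker(\operatorname{st})=\langle g\rangle$, a cyclic torsion group and so finite, and $\pi_n\Lambda_n/G_n\cong\mathbf Z$. The quotient is torsion-free, so $G_n$ contains all torsion; it is nonzero, so $G_n\ne\pi_n\Lambda_n$. An element of $\mathbf Z$ has finite order only if it is $0$, which gives the first assertion in this case.

\emph{Case $n\equiv2,3\pmod8$.} We must show $\operatorname{st}(G_n)\neq0$; then $G_n=\pi_n\Lambda_n$ by Lemma~\ref{lem:kernel}. Under \eqref{eq:ko1} the composite of $\psi_n$ with $X_n\to U/O$ is a class in $\widetilde{KO}{}^1(\Sigma\mathbf{RP}^{n-1})=\widetilde{KO}(\mathbf{RP}^{n-1})$, hence of the form $ky$. Its restriction to $\mathbf{RP}^1$ is the image of $[\chi]$ in $\pi_2(U/O)\cong\pi_2\Lambda_N$, $N\ge\max(n,3)$, which is nonzero by Lemma~\ref{lem:mobius}. Since $\widetilde{KO}(\mathbf{RP}^1)=\mathbf Z/2$, the integer $k$ is odd. Take $f$ as in Proposition~\ref{prop:key}.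 By cellular approximation we may assume that $f$ maps into the $n$-skeleton $\Sigma\mathbf{RP}^{n-1}$. Then $\operatorname{st}[\psi_nf]=f^*(ky)=kf^*y\ne0$.

In the first and third cases $\pi_n(U/O)$ is finite and $G_n=\pi_n\Lambda_n$, so the first assertion holds. Together with $\Sigma^2=\emptyset$ for $n=1$, this proves all statements.
\end{proof}

\section{Moore spaces and the invariant $e$}\label{sec:moore}

We turn to Proposition~\ref{prop:key}. If $f$ works for $n=8k+2$, then $f^*y=\eta\beta^k$ and $(f\eta_n)^*y=\eta^2\beta^k\ne0$, so $f\eta_n$ works for $8k+3$. Let $b:S^1=\mathbf{RP}^1\to B$ be the inclusion. For $n=2$ the map $\Sigma b$ works, since $b^*y$ generates $\widetilde{KO}(\mathbf{RP}^1)$. There remains $n=8k+2$ with $k\ge1$.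

The first idea would be to find $f':S^{8k+1}\to\Sigma B$ with $f'^*y=\beta^k$ and compose with $\eta$ once more. This is impossible: $f'$ factors through $\Sigma\mathbf{RP}^{8k}$, where $y$ has finite order, so $f'^*y$ is a torsion element of $\mathbf Z$. But only $\beta^k$ modulo $2$ matters, and this can be carried by a Moore space. Let $M^m=S^{m-1}\cup_2e^m$, with inclusion $\iota:S^{m-1}\to M^m$ and pinch map $p:M^m\to S^m$; thus $M^2=\mathbf{RP}^2$ and $\Sigma M^m=M^{m+1}$. We use the Freudenthal theorem in this form: if a CW complex $Z$ is $d$-connected, $d\ge1$, then $\pi_jZ\to\pi_j^sZ$ is bijective for $j\le2d$.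

\begin{lemma}\label{lem:moore}
For $m\ge4$ the group $\pi_mM^m$ is generated by $\iota\eta_{m-1}$. Stably, $2\cdot\mathrm{id}_{M^m}\in\{0,\iota\eta p\}$.
\end{lemma}

\begin{proof}
By the relative Hurewicz theorem $\pi_m(M^m,S^{m-1})\cong\mathbf Z$, and the boundary map to $\pi_{m-1}S^{m-1}$ is multiplication by $\pm2$, which is injective. So $\pi_mS^{m-1}\to\pi_mM^m$ is onto. Stably, $2\cdot\mathrm{id}$ restricts to $2\iota=0$ on $S^{m-1}$, so it equals $\xi p$ with $\xi\in\pi_m^sM^m=\{0,\iota\eta\}$.
\end{proof}

A map $M^{8k+1}\to\Sigma B$ is an extension of an element $\rho\in\pi_{8k}(\Sigma B)$ with $2\rho=0$. We want to read off from $\rho$ whether the extension detects $y$. The class $\rho^*y$ lies in $\widetilde{KO}(S^{8k-1})=0$ and says nothing, so we refine $y$ using the fact that $B$ is acyclic away from $2$. Let $F$ be the fiber of $KO\to KO[\frac12]$. It is the smash product of $KO$ with the fiber of $S\to S[\frac12]$, so it is a $KO$-module, $F\to KO$ is a module map, and $\beta$ acts invertibly on $\pi_*F$. The long exact sequence gives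
\[
\pi_{4j-1}F=\mathbf Z[\tfrac12]/\mathbf Z,\qquad\pi_{4j}F=0 .
\]
Call a bounded-below spectrum $Z$ \emph{$2$-primary} if $H_*(Z;\mathbf Z[\frac12])=0$. Then $Z\wedge S[\frac12]$ is contractible by the Hurewicz theorem, so $KO[\frac12]^*(Z)=0$ and
\begin{equation}\label{eq:lift}
F^0(Z)\cong KO^0(Z):\quad\text{lifts to $F$ exist and are unique.}
\end{equation}
This applies to the suspension spectra of $B$, $\mathbf{RP}^{2a}$, $M^m$ and $B\wedge M^m$. Let $\tilde y:\Sigma^\infty B\to F$ be the lift of $y$ and
\[
e=\tilde y_*:\pi^s_{4j-1}(B)\to\pi_{4j-1}F=\mathbf Z[\tfrac12]/\mathbf Z .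
\]
For $\rho\in\pi_{4j}(\Sigma B)$, $e(\rho)$ means $e$ of the stable class.

\begin{lemma}\label{lem:extend}
Let $k\ge1$ and $\rho\in\pi_{8k}(\Sigma B)$ with $2\rho=0$ and $e(\rho)\ne0$. Every extension $\bar\rho:M^{8k+1}\to\Sigma B$ of $\rho$ satisfies $\bar\rho^*y=p^*\beta^k$, and there is $f:S^{8k+2}\to\Sigma B$ with $f^*y=\eta\beta^k$.
\end{lemma}

\begin{proof}
The exact sequence $\pi_{8k}KO\xrightarrow{2}\pi_{8k}KO\xrightarrow{p^*}\widetilde{KO}(M^{8k})\to\pi_{8k-1}KO=0$ shows that $\widetilde{KO}(M^{8k})=\{0,p^*\beta^k\}$. If $\bar\rho^*y=0$, then $\tilde y\bar\rho=0$ by \eqref{eq:lift}, and restriction to the bottom cell gives $e(\rho)=0$, contrary to the hypothesis. Next, since $2\eta=0$, the stable cofiber sequence $M^{8k+1}\xrightarrow{p}S^{8k+1}\xrightarrow{\pm2}S^{8k+1}$ gives a stable lift of $\eta$ through $p$. The space $M^{8k+1}$ is $(8k-1)$-connected and $8k+2\le16k-2$, so the lift is realized by a map $\tilde\eta:S^{8k+2}\to M^{8k+1}$. For $f=\bar\rho\tilde\eta$ we get $f^*y=\tilde\eta^*p^*\beta^k=\eta\beta^k$.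
\end{proof}

Proposition~\ref{prop:key} is therefore a consequence of the following statement.

\begin{proposition}\label{prop:rho}
For every $k\ge1$ there is $\rho_k\in\pi_{8k}(\Sigma B)$ with $2\rho_k=0$ and $e(\rho_k)\ne0$.
\end{proposition}

The raw material is one stable class. The manifold $\mathbf{RP}^7$ is parallelizable: multiplication by the imaginary octonion units gives a framing of $S^7$ invariant under $-1$. Embed it in $\mathbf R^{7+d}$ with $d$ large; the normal bundle is trivial, and the Pontryagin--Thom collapse $S^{7+d}\to\Sigma^d(\mathbf{RP}^7_+)\to\Sigma^d\mathbf{RP}^7$ has degree $\pm1$ on the top cell. Let $\sigma\in\pi_7^s(B)$ be its image.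

\begin{lemma}\label{lem:sigma}
The element $e(\sigma)$ has order $16$.
\end{lemma}

\begin{proof}
By \eqref{eq:lift} and $\phi(6)=3$, $\phi(8)=4$, the class $\tilde y$ has order $8$ on $\mathbf{RP}^6$ and order $16$ on $\mathbf{RP}^8$. The second fact gives $16e(\sigma)=0$. By the first, $8\tilde y|_{\mathbf{RP}^7}$ is the pullback of some $\xi\in\pi_7F$ under the pinch map $\mathbf{RP}^7\to S^7$, and so $8e(\sigma)=\pm\xi$. If $\xi=0$, then $8\tilde y|_{\mathbf{RP}^8}$ is pulled back from $F^0(S^8)=\pi_8F=0$, contradicting order $16$.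
\end{proof}

\section{From stable classes to maps}\label{sec:hopf}

The space $\Sigma B$ is only $1$-connected, so the Freudenthal theorem does not produce elements of $\pi_8(\Sigma B)$. The smash powers $\Sigma B^{\wedge j}$ are highly connected, the diagonal maps $B$ into them, and the multiplication of $B$ maps them back at the price of a power of $2$.

The space $B=K(\mathbf Z/2,1)$ is an $H$-space; its multiplication $m$ satisfies $m^*L\cong L_1\otimes L_2$, where $L_j=\mathrm{pr}_j^*L$, because line bundles are classified by $w_1$. In the group $[\Sigma(B\times B),\Sigma B]$ consider $\Sigma m-\Sigma\mathrm{pr}_2-\Sigma\mathrm{pr}_1$. It restricts to $\mathrm{id}-0-\mathrm{id}=0$ and $\mathrm{id}-\mathrm{id}-0=0$ on the two summands of $\Sigma B\vee\Sigma B$. By the exact sequence of the cofibration $B\vee B\to B\times B\xrightarrow{q}B\wedge B$ there is a map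
\[
h:\Sigma B\wedge B\to\Sigma B\qquad\text{with}\qquad h\circ\Sigma q=\Sigma m-\Sigma\mathrm{pr}_2-\Sigma\mathrm{pr}_1 .
\]
Let $\Delta$ be the diagonal and $\bar\Delta=q\Delta:B\to B\wedge B$ the reduced diagonal.

\begin{lemma}\label{lem:h}
We have $h^*y=y\otimes y$ in $\widetilde{KO}(B\wedge B)$, and $h\circ\Sigma\bar\Delta=-2\cdot\mathrm{id}_{\Sigma B}$.
\end{lemma}

\begin{proof}
The complexes $\mathbf{RP}^{2a}\wedge\mathbf{RP}^{2a}$ exhaust $B\wedge B$ and have finite reduced homology, hence finite $KO$-groups. So the $\lim^1$ term in the Milnor sequence vanishes, and it suffices to prove the first identity on each of them. There $q^*$ is injective, since the cofibration splits after suspension, and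
\[
q^*h^*y=(L_1L_2-1)-(L_2-1)-(L_1-1)=(L_1-1)(L_2-1)=q^*(y\otimes y).
\]
Precomposition with $\Sigma\Delta$ is a homomorphism, so $h\circ\Sigma\bar\Delta=\Sigma(m\Delta)-\mathrm{id}-\mathrm{id}$. The map $m\Delta:B\to K(\mathbf Z/2,1)$ is multiplication by $2$, that is zero, on $\pi_1$, and so it is null-homotopic.
\end{proof}

Define $h_j:\Sigma B^{\wedge j}\to\Sigma B$ and $\bar\Delta_j:B\to B^{\wedge j}$ by $h_1=\mathrm{id}$, $h_{j+1}=h_j\circ(h\wedge1)$ and $\bar\Delta_1=\mathrm{id}$, $\bar\Delta_{j+1}=(\bar\Delta\wedge1)\circ\bar\Delta_j$, where $1$ is the identity of $B^{\wedge(j-1)}$.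

\begin{lemma}\label{lem:destab}
Let $r\le2j-1$ and $\tau\in\pi_r^s(B)$. There is a unique $\tau'\in\pi_{r+1}(\Sigma B^{\wedge j})$ with stable class $\bar\Delta_j\tau$, and $h_j\tau'\in\pi_{r+1}(\Sigma B)$ has stable class $(-2)^{j-1}\tau$.
\end{lemma}

\begin{proof}
The space $\Sigma B^{\wedge j}$ is $j$-connected and $r+1\le2j$. Stably, composition is bilinear, so $h_{j+1}\bar\Delta_{j+1}=h_j\circ((h\bar\Delta)\wedge1)\circ\bar\Delta_j=-2h_j\bar\Delta_j$, and $h_j\bar\Delta_j=(-2)^{j-1}$.
\end{proof}

\begin{example}
Take $j=2$, $r=3$. As $\mathbf{RP}^3$ is parallelizable, there is $\tau\in\pi_3^s(B)$ of degree $\pm1$ on its top cell. The proof of Lemma~\ref{lem:sigma}, with $\phi(2)=2$, $\phi(4)=3$ and $\pi_4F=0$, shows that $e(\tau)$ has order $8$. So $h\tau'\in\pi_4(\Sigma B)$ is an actual map whose invariant $e$ has order $4$: one factor $2$ is lost in exchange for the connectivity.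
\end{example}

For $r=7$ the lemma needs $j\ge4$, which costs a factor $8$, and $e(\sigma)$ has order $16$. So $j=4$ is the only choice: it is large enough for the stable range and small enough for $e$ to survive. Put
\[
\rho_1=h_4\sigma'\in\pi_8(\Sigma B),\qquad\theta=-8\sigma\in\pi_7^s(B).
\]
Then $\rho_1$ has stable class $\theta$ and $e(\rho_1)=e(\theta)\ne0$. The difficulty is the relation $2\rho_1=0$, which concerns an unstable group and cannot be checked stably. We control $2\sigma'$ in the stable group $\pi_8(\Sigma B^{\wedge4})$ up to an element supported on the bottom cell, and show that $h_4$ kills the bottom cell. Let $b_j=\Sigma b^{\wedge j}:S^{j+1}\to\Sigma B^{\wedge j}$ be the bottom cell, and let $Y=\Sigma^\infty B^{\wedge4}$; the stable class of $b_4$ is a map $S^4\to Y$.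

\begin{lemma}\label{lem:bottom}
We have $h_4b_4=0$ in $\pi_5(\Sigma B)$.
\end{lemma}

\begin{lemma}\label{lem:twice}
For every $\tau\in\pi_7Y$ we have $2\tau\in\{0,b_4\nu\}$.
\end{lemma}

These are proved in Sections~\ref{sec:bottom} and~\ref{sec:ko}.

\begin{corollary}\label{cor:first}
We have $2\rho_1=0$ and $e(\rho_1)\ne0$. Moreover $2\theta=0$, $\theta\eta=0$ and $e(\theta)\ne0$.
\end{corollary}

\begin{proof}
Both $S^5$ and $\Sigma B^{\wedge4}$ are $4$-connected, so their eighth homotopy groups are stable. Let $\nu_5\in\pi_8S^5$ represent $\nu$. By Lemma~\ref{lem:twice}, $2\sigma'\in\{0,b_4\nu_5\}$, so $2\rho_1\in\{0,h_4b_4\nu_5\}=\{0\}$ by Lemma~\ref{lem:bottom}. Stabilizing gives $2\theta=0$, and $\theta\eta=-8\sigma\eta=0$ because $2\eta=0$.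
\end{proof}

\section{The bottom cell}\label{sec:bottom}

\begin{proof}[Proof of Lemma~\ref{lem:bottom}]
Put $\zeta=hb_2\in\pi_3(\Sigma B)$ and $\mu=h\circ(1\wedge b):\Sigma B\wedge S^1\to\Sigma B$. Unwinding $h_4=h\circ(h\wedge1)\circ(h\wedge1\wedge1)$ on $b_4=b_2\wedge b\wedge b$ gives
\[
h_4b_4=\mu\circ(u\wedge S^1),\qquad u=\mu\circ(\zeta\wedge S^1)\in\pi_4(\Sigma B).
\]
The map $\mu$ kills multiples of $2$ in the last coordinate, because $b$ has order $2$. So we show that $u$ is divisible by $2$.

\emph{Step 1: $u\in\{0,\zeta\eta_3\}$.} The $4$-skeleton of $\Sigma B\wedge S^1$ is $\Sigma\mathbf{RP}^2\wedge S^1\cong M^4$. By cellular approximation and Lemma~\ref{lem:moore}, $\pi_4(\Sigma B\wedge S^1)=\{0,(b_1\wedge S^1)\eta_3\}$ (the two elements may coincide). Now $\mu\circ(b_1\wedge S^1)=hb_2=\zeta$.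

\emph{Step 2: $b_2\eta_3\in2\pi_4(\Sigma B\wedge B)$.} The complex $T=\Sigma\mathbf{RP}^2\wedge\mathbf{RP}^2$ has one $3$-cell, two $4$-cells, each attached with degree $\pm2$, and one $5$-cell. A self-equivalence of $S^3\vee S^3$ changes the attaching degrees to $(2,0)$, so the $4$-skeleton is $K\simeq M^4\vee S^4$ with bottom cell $b_2$. The product $M^4\times S^4$ arises from the wedge by attaching cells of dimension at least $7$, so $\pi_4K=\pi_4M^4\oplus\pi_4S^4$. The attaching map of the $5$-cell is thus $\epsilon\,b_2\eta_3+d\,\iota_4$, with $\epsilon\in\{0,1\}$, $d\in\mathbf Z$ and $\iota_4$ the inclusion of $S^4$. Its Hurewicz image in $H_4K=\mathbf Z$ is $d$, and $H_4T=\operatorname{Tor}(\mathbf Z/2,\mathbf Z/2)=\mathbf Z/2$ by the K\"unneth theorem; so $d=\pm2$. To find $\epsilon$, collapse $S^4$. The map $T\to T/S^4=M^4\cup_{\epsilon b_2\eta_3}e^5$ is an isomorphism on $H^3(-;\mathbf F_2)$. For the generator $x\in H^1(\mathbf{RP}^2;\mathbf F_2)$ the Cartan formula gives $Sq^2(x\otimes x)=x^2\otimes x^2\ne0$, so $Sq^2$ is nonzero on $H^3T$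 and hence on $H^3(T/S^4)$. If $\epsilon=0$, then $T/S^4\simeq M^4\vee S^5$, where $Sq^2$ vanishes on $H^3$. So $\epsilon=1$, and $b_2\eta_3=\mp2\iota_4$ in $\pi_4T$.

\emph{Step 3.} By Steps 1 and 2, $u=2\delta$ for some $\delta\in\pi_4(\Sigma B)$, namely $\delta=0$ or $\delta=\mp h\iota_4$. Write $[2]$ for a self-map of degree $2$ of a sphere. Then $u=\delta\circ[2]$, and $[2]\wedge S^1\simeq S^4\wedge[2]$ since both have degree $2$ on $S^5$. Hence
\[
u\wedge S^1\simeq(\delta\wedge S^1)\circ(S^4\wedge[2])=(\Sigma B\wedge[2])\circ(\delta\wedge S^1).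
\]
Finally $\mu\circ(\Sigma B\wedge[2])=h\circ(1\wedge(b\circ[2]))$ is null-homotopic, since $b\circ[2]$ is trivial in $\pi_1B=\mathbf Z/2$.
\end{proof}

\section{Connective $K$-homology of the fourfold smash power}\label{sec:ko}

The group $\pi_7Y$ lies three dimensions above the bottom cell of $Y$. In this range the connective real $K$-theory spectrum $ko$ differs from the sphere spectrum only by $\nu$, and $ko$-homology is computed over a finite subalgebra of the Steenrod algebra. Lemma~\ref{lem:twice} follows at once from the next two lemmas.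

\begin{lemma}\label{lem:unit}
The kernel of $\pi_7Y\to ko_7(Y)$ is contained in $\{0,b_4\nu\}$.
\end{lemma}

\begin{proof}
Let $D$ be the fiber of the unit $S\to ko$. The unit is an isomorphism on $\pi_0,\pi_1,\pi_2$, generated on both sides by $1,\eta,\eta^2$, and $\pi_3ko=0$. So $D$ is $2$-connected. The spectrum $Y$ is $3$-connected, and $\pi_4Y=H_4(Y;\mathbf Z)=(\mathbf Z/2)^{\otimes4}=\mathbf Z/2$ is generated by $b_4$. By the Hurewicz and K\"unneth theorems $\pi_7(D\wedge Y)=\pi_3D\otimes\pi_4Y$, which is generated by the elements $\delta\wedge b_4$ with $\delta\in\pi_3D$. The image of $\delta\wedge b_4$ in $\pi_7Y$ is a multiple of $b_4\nu$, and $2b_4\nu=0$. The kernel in question is the image of $\pi_7(D\wedge Y)$.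
\end{proof}

\begin{lemma}\label{lem:ko7}
We have $2\,ko_7(Y)=0$.
\end{lemma}

We recall the algebra. Cohomology has coefficients in $\mathbf F_2$. Let $\mathcal A(1)$ be the subalgebra of the Steenrod algebra $\mathcal A$ generated by $Sq^1,Sq^2$; it acts on tensor products by the Cartan formula. For a graded module $N$ write $\operatorname{Ext}^{s,t}(N)=\operatorname{Ext}^{s,t}_{\mathcal A(1)}(N,\mathbf F_2)$, with \emph{filtration} $s$ and \emph{stem} $t-s$. The module $\Sigma N$ is $N$ with degrees raised by one, so $\operatorname{Ext}^{s,t}(\Sigma N)=\operatorname{Ext}^{s,t-1}(N)$. If $N$ vanishes below degree $d$, a minimal resolution shows that $\operatorname{Ext}(N)$ vanishes in stems below $d$.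
\begin{enumerate}
\item[(E1)] Since $H^*ko=\mathcal A\otimes_{\mathcal A(1)}\mathbf F_2$, the Adams spectral sequence of $ko\wedge Y$, for $Y$ bounded below of finite type, has $E_2^{s,t}=\operatorname{Ext}^{s,t}(H^*Y)$ and converges to the $2$-completion of $ko_{t-s}(Y)$.
\item[(E2)] In stems at most $6$, $\operatorname{Ext}(\mathbf F_2)$ has the basis $h_0^i$ (stem $0$, $s=i$), $h_1$ (stem $1$, $s=1$), $h_1^2$ (stem $2$, $s=2$), $h_0^ia$ (stem $4$, $s=3+i$), for $i\ge0$. The class $h_0$ is the extension $0\to\Sigma\mathbf F_2\to\mathcal A(0)\to\mathbf F_2\to0$, where $\mathcal A(0)$ has basis $1,Sq^1$ and $Sq^2$ acts as zero.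
\item[(E3)] The elements $Q_0=Sq^1$ and $Q_1=Sq^1Sq^2+Sq^2Sq^1$ square to zero and act on tensor products as derivations, so the homology $H(N;Q_j)=\ker Q_j/\operatorname{im}Q_j$ satisfies the K\"unneth formula. A bounded-below $\mathcal A(1)$-module with $H(N;Q_0)=H(N;Q_1)=0$ is free \cite{AM}.
\end{enumerate}

\begin{proof}[Proof of Lemma~\ref{lem:ko7}]
Let $\mathcal P=\widetilde H^*B$, with basis $x^k$, $k\ge1$, and $Sq^ix^k=\binom kix^{k+i}$; then $H^*Y=\mathcal P^{\otimes4}$. Each group $H_j(Y;\mathbf Z)$ is a finite $2$-group, so $ko_7(Y)$ is a finite $2$-group by the Atiyah--Hirzebruch spectral sequence. By (E1) it has a filtration with quotients $E_\infty^{s,s+7}$. It suffices to show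
\begin{equation}\label{eq:vanish}
\operatorname{Ext}^{s,s+7}(\mathcal P^{\otimes4})=0\qquad(s\ge1),
\end{equation}
for then $ko_7(Y)\cong E_\infty^{0,7}$ is an $\mathbf F_2$-vector space. The module $\mathcal P^{\otimes4}$ is large, but in positive filtration each extra factor $\mathcal P$ only shifts the filtration by one.

\emph{Removing a factor.} We embed $\Sigma\mathcal P$ in a module without $Q_1$-homology. Let $\mathcal L$ have basis $x^k$, $k\ge-1$, with the same formula for $Sq^1,Sq^2$. Since $\binom k1$ and $\binom k2$ modulo $2$ depend only on $k$ modulo $4$, $\mathcal L$ is the submodule $\{x^k:k\ge3\}$ of $\mathcal P$ shifted down by $4$, and so it is an $\mathcal A(1)$-module. The span of $x^0$ is a submodule. Put $C=\Sigma(\mathcal L/\mathbf F_2x^0)$; the class of $x^{-1}$ has degree $0$ in $C$, and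
\[
0\to\Sigma\mathcal P\to C\to\mathbf F_2\to0
\]
is exact. We have $Q_0x^k=kx^{k+1}$ and $Q_1x^k=kx^{k+3}$, as $Q_0,Q_1$ are derivations with $Q_0x=x^2$, $Q_1x=x^4$; by the shift this holds in $\mathcal L$ too. In $\mathcal P$, $Q_0$ maps the odd powers bijectively onto the even powers $x^2,x^4,\dots$, so $H(\mathcal P;Q_0)=0$. In $C$, $Q_1$ maps $x^{-1},x,x^3,\dots$ bijectively onto $x^2,x^4,x^6,\dots$, so $H(C;Q_1)=0$. For bounded-below $N$ of finite type, $C\otimes\mathcal P\otimes N$ therefore has neither $Q_0$- nor $Q_1$-homology and is free by (E3). Tensor the exact sequence with $\mathcal P\otimes N$. The long exact sequence gives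
\[
\operatorname{Ext}^{s,t}(\mathcal P\otimes\mathcal P\otimes N)\cong\operatorname{Ext}^{s+1,t+1}(\mathcal P\otimes N)\qquad(s\ge1).
\]
Applying this with $N=\mathcal P^{\otimes2},\mathcal P,\mathbf F_2$ we obtain $\operatorname{Ext}^{s,s+7}(\mathcal P^{\otimes4})\cong\operatorname{Ext}^{s',s'+7}(\mathcal P)$ with $s'=s+3\ge4$.

\emph{The module $\mathcal P$.} The submodules $\mathcal P_j=\{x^k:k\ge2j+1\}$ have quotients $\mathcal P_j/\mathcal P_{j+1}\cong\Sigma^{2j+1}\mathcal A(0)$, and $\operatorname{Ext}(\mathcal P_4)$ vanishes in stems below $9$. By the long exact sequences for $j=3,2,1,0$ it is enough to show $\operatorname{Ext}^{s',s'+q}(\mathcal A(0))=0$ for $s'\ge4$ and $q=6-2j\in\{0,2,4,6\}$. By the extension in (E2) this group sits between the cokernel of $h_0$ on $\operatorname{Ext}(\mathbf F_2)$ in stem $q$ and the kernel of $h_0$ in stem $q-1$, both in filtration $s'$. In filtration at least $4$ and stems at most $6$ the only classes are $h_0^i$ with $i\ge4$ and $h_0^ia$ with $i\ge1$. They are divisible by $h_0$ and are not killed by it.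 So both groups vanish, and \eqref{eq:vanish} follows.
\end{proof}

The argument has no room to spare: in filtration $3$ the class $a$ is not divisible by $h_0$, so all three shifts, and hence all four factors, are used.

\section{The induction}\label{sec:induction}

For $k>1$ we do not look for new stable classes. The map $\bar\rho_k$ from a Moore space plays the role of $\beta^k$, its source is highly connected, and $h$ lets us multiply it by $\theta$. The relation $2\theta=0$ lifts $\theta$ to the Moore space, and $\theta\eta=0$ makes the lift have order $2$.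

\begin{proof}[Proof of Proposition~\ref{prop:rho}]
The case $k=1$ is Corollary~\ref{cor:first}. Let $\rho_k$ be given and let $\bar\rho_k:M^{8k+1}\to\Sigma B$ be an extension, which exists because $2\rho_k=0$.

In the stable cofiber sequence $B\wedge M^{8k}\xrightarrow{1\wedge p}B\wedge S^{8k}\xrightarrow{\pm2}B\wedge S^{8k}$ the element $\theta\wedge S^{8k}\in\pi^s_{8k+7}(B\wedge S^{8k})$ is killed by $2$, so it equals $(1\wedge p)\hat\theta$ for some $\hat\theta\in\pi^s_{8k+7}(B\wedge M^{8k})$. By Lemma~\ref{lem:moore}, $2\hat\theta$ is $0$ or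
\[
(1\wedge\iota)(1\wedge\eta)(1\wedge p)\hat\theta=(1\wedge\iota)(\theta\wedge\eta)=\pm(1\wedge\iota)\bigl((\theta\eta)\wedge S^{8k-1}\bigr)=0 .
\]
The bottom cell of $\Sigma B\wedge M^{8k}$ has dimension $8k+1$, so this space is $8k$-connected, and $8k+8\le16k$. Hence $\hat\theta$ is the stable class of a unique $\hat\theta'\in\pi_{8k+8}(\Sigma B\wedge M^{8k})$, and $2\hat\theta'=0$. Let $\rho_{k+1}$ be the composite
\[
S^{8k+8}\xrightarrow{\hat\theta'}\Sigma B\wedge M^{8k}\cong B\wedge M^{8k+1}\xrightarrow{1\wedge\bar\rho_k}B\wedge\Sigma B\cong\Sigma B\wedge B\xrightarrow{h}\Sigma B .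
\]
Then $2\rho_{k+1}=0$, since composition on the left is a homomorphism.

To compute $e(\rho_{k+1})$, compare two stable maps $B\wedge M^{8k}\to F$. The first is $\tilde y\circ h\circ(1\wedge\bar\rho_k)$. By Lemmas~\ref{lem:h} and~\ref{lem:extend} it lifts
\[
(1\wedge\bar\rho_k)^*(y\otimes y)=y\otimes\bar\rho_k^*y=y\otimes p^*\beta^k .
\]
The second is $B\wedge M^{8k}\xrightarrow{1\wedge p}B\wedge S^{8k}\xrightarrow{\tilde y\wedge\beta^k}F\wedge KO\to F$, which lifts the same class because $F\to KO$ is a module map. (The class has order at most $2$, so signs from moving the suspension coordinate do not matter.) By \eqref{eq:lift} the two maps agree. Evaluating on $\hat\theta$ gives $e(\rho_{k+1})=\beta^ke(\theta)$, which is nonzero because $e(\theta)\ne0$ and $\beta$ acts invertibly on $\pi_*F$.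
\end{proof}

With Lemma~\ref{lem:extend} and the first paragraph of Section~\ref{sec:moore}, this proves Proposition~\ref{prop:key}, and the proof of Theorem~\ref{thm:main} is complete.

\begin{thebibliography}{9}

\bibitem{Adams}
Adams, \emph{Vector fields on spheres}.

\bibitem{AM}
Adams and Margolis, \emph{Modules over the Steenrod algebra}, Topology 10 (1971).

\bibitem{AD}
Daniel Alvarez-Gavela and David Darrow, \emph{Caustics of Lagrangian homotopy spheres with stably trivial Gauss map}, arXiv:2105.05843 (2021).

\end{thebibliography}
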